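# Positive-dimensional closed subsets of an admissible set and the operation $\mathcal A$

Take a subspace $E$ of the Hilbert cube and split its closed subsets into those of dimension at most zero and the others. How complicated, in the sense of descriptive set theory, is each of the two families? For the spaces $E$ below, one family is easy to handle and the other is not. We begin with the easy one. First the vocabulary.

**Conventions.** $\mathbb N=\{0,1,2,\dots\}$, $I=[0,1]$, and $I^{\mathbb N}$ is the Hilbert cube with the metric $d(x,y)=\sum_i2^{-i-1}|x(i)-y(i)|$. All spaces are separable and metrizable. "$0$-dimensional" means of dimension $\le 0$, that is, having a base of clopen sets; the empty set is allowed. Subspaces and countable products of $0$-dimensional spaces are $0$-dimensional, and a subset of $\mathbb R$ with dense complement is $0$-dimensional.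

**Countable-dimensional spaces.** A space is *countable-dimensional*, briefly CD, if it is a countable union of $0$-dimensional subspaces. Subspaces and countable unions of CD spaces are CD. Example: $I$ is the union of its rational and its irrational points, so $I^n$ is the union of $2^n$ products of $0$-dimensional spaces, hence CD. Consequently the set $\Sigma\subset I^{\mathbb N}$ of points with all but finitely many coordinates zero, a countable union of finite-dimensional cubes, is CD. The cube $I^{\mathbb N}$ itself is not CD (Corollary 4 below).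

**Admissible sets.** A set $E\subset I^{\mathbb N}$ is *admissible* if $E$ is Borel, $E\cap\Sigma=\emptyset$, $I^{\mathbb N}\setminus E$ is CD, and every CD subset of $E$ is $0$-dimensional. Such sets exist (R. Pol). An admissible $E$ is not CD, since otherwise $I^{\mathbb N}=E\cup(I^{\mathbb N}\setminus E)$ would be CD. So, among CD and non-CD sets, a subset of $E$ either is $0$-dimensional or is not even CD.

**The Effros structure.** For a space $X$, $F(X)$ is the family of closed subsets of $X$, including $\emptyset$, and $\mathscr B_{F(X)}$ is the $\sigma$-algebra generated by the sets $\{A\in F(X):A\cap U\ne\emptyset\}$, $U$ open in $X$. Example: the family of $A$ with at least two points belongs to $\mathscr B_{F(X)}$, because it is the union, over all pairs of disjoint $U,V$ from a countable base, of $\{A:A\cap U\neq\emptyset\}\cap\{A:A\cap V\ne\emptyset\}$. Let $F_0(X)$ be the collection of $0$-dimensional members of $F(X)$. For admissible $E$ put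
$$\mathscr E=F(E)\setminus F_0(E).$$
For instance, finite subsets of $E$ are in $F_0(E)$, while $E\in\mathscr E$.

**Souslin sets.** The operation $\mathcal A$ turns a system $(S_s)$, indexed by finite sequences $s$ of natural numbers, into $\bigcup_{f\in\mathbb N^{\mathbb N}}\bigcap_nS_{f|n}$. A subset of $F(E)$ is *Souslin* if it is the result of $\mathcal A$ on a system of members of $\mathscr B_{F(E)}$.

**Textbook facts about projective sets.** In a Polish space $P$, the operation $\mathcal A$ applied to Borel sets gives analytic ($\mathbf\Sigma^1_1$) sets. Every analytic set is the projection of a closed subset of $P\times\mathbb N^{\mathbb N}$. A set that is both analytic and coanalytic ($\mathbf\Pi^1_1$) is Borel. There are analytic non-Borel sets in $\mathbb N^{\mathbb N}$. A $\mathbf\Sigma^1_2$ set is the projection of a $\mathbf\Pi^1_1$ set along a Polish factor; its complement is $\mathbf\Pi^1_2$; and $\mathbf\Delta^1_2$ means both. The class $\mathbf\Sigma^1_2$ contains the analytic and the coanalytic sets and is closed under countable unions, countable intersections, Borel preimages and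 projections along Polish factors. There are $\mathbf\Sigma^1_2$ subsets of $\mathbb N^{\mathbb N}$ that are not $\mathbf\Pi^1_2$.

**How one shows that a family is not Souslin.** Let $\Phi:P\to(F(E),\mathscr B_{F(E)})$ be measurable, $P$ Polish. Then
$$\Phi^{-1}\Big(\bigcup_f\bigcap_nS_{f|n}\Big)=\bigcup_f\bigcap_n\Phi^{-1}(S_{f|n}),\tag{1}$$
so the preimage of a Souslin family is analytic. To show that a family is not Souslin, find a measurable $\Phi$ under which its preimage is not analytic.

We ask this of $F_0(E)$ first. We then need, for a coanalytic non-Borel $A$, a map with $\Phi^{-1}(F_0(E))=A$.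

## 1. Coanalytic sets: one coordinate is enough

We look for subsets $X_a$ of the cube, depending on $a\in P$ in a $G_\delta$ way, that are small for $a\in A$ and not CD for $a\notin A$. Sections 2 and 3 turn them into closed subsets of $E$. We need a test for not being CD, and it rests on two cited facts.

**Separation theorem** (Engelking, *Dimension Theory*, 1978, Thm 1.2.11). If $Z\subset M$ is $0$-dimensional and $C,D\subset M$ are disjoint and closed, there are disjoint open $U\supset C$, $V\supset D$ such that $L=M\setminus(U\cup V)$ is disjoint from $Z$.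

**Poincaré–Miranda theorem.** If $g_0,\dots,g_n:[0,1]^{n+1}\to\mathbb R$ are continuous with $g_j<0$ on $x(j)=0$ and $g_j>0$ on $x(j)=1$, then they have a common zero.

**Lemma 1.** Let $C,D\subset I^{\mathbb N}$ be disjoint and closed, $C\neq\emptyset$, and let $Z\subset I^{\mathbb N}$ be $0$-dimensional. There is a continuous $g:I^{\mathbb N}\to[-1,1]$ with $g=-1$ on $C$, $g=1$ on $D$, and $g(z)\ne0$ for all $z\in Z$.

*Proof.* If $D=\emptyset$, take $g\equiv-1$. Otherwise take $U,V,L$ from the separation theorem. The sets $U,V$ are disjoint, open and nonempty, and $I^{\mathbb N}$ is connected, so $L\neq\emptyset$; also $L$ is closed and misses $C\cup D$. Put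
$$g=-\frac{d(\cdot,L)}{d(\cdot,L)+d(\cdot,C)}\ \text{ on }U\cup L,\qquad g=\frac{d(\cdot,L)}{d(\cdot,L)+d(\cdot,D)}\ \text{ on }V\cup L.$$
The denominators are positive because $L\cap C=L\cap D=\emptyset$. The sets $U\cup L=I^{\mathbb N}\setminus V$ and $V\cup L=I^{\mathbb N}\setminus U$ are closed, and both formulas give $0$ on their intersection $L$, so $g$ is continuous. It is $-1$ on $C$ and $1$ on $D$, and $g^{-1}(0)=L$ misses $Z$. $\square$

For $j\in\mathbb N$ let $A_j=\{x:x(j)=0\}$, $B_j=\{x:x(j)=1\}$ and
$$\mathcal G_j=\{g\in C(I^{\mathbb N},[-1,1]):g=-1\text{ on }A_j,\ g=1\text{ on }B_j\}.$$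
For example, $x\mapsto2x(j)-1$ is in $\mathcal G_j$.

**Lemma 2.** For all $(g_j)\in\prod_{j\in\mathbb N}\mathcal G_j$ there is $x\in I^{\mathbb N}$ with $g_j(x)=0$ for every $j$.

*Proof.* For each $n$, apply Poincaré–Miranda to $g_0,\dots,g_n$ restricted to the cube $\{x:x(j)=0\ \forall j>n\}$. So the sets $g_j^{-1}(0)$ are compact with the finite intersection property. $\square$

**Lemma 3.** Let $X\subset I^{\mathbb N}$. If for every $(g_j)\in\prod_{j\text{ even}}\mathcal G_j$ some $x\in X$ satisfies $g_j(x)=0$ for all even $j$, then $X$ is not CD.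

*Proof.* Suppose $X=\bigcup_mZ_m$ with $Z_m$ $0$-dimensional. Lemma 1 with $C=A_{2m}$, $D=B_{2m}$, $Z=Z_m$ gives $g_{2m}\in\mathcal G_{2m}$ without zeros on $Z_m$. A common zero $x\in X$ of all the $g_{2m}$ lies in no $Z_m$, a contradiction. $\square$

Only even indices are used here, so that the odd coordinates are at our disposal later.

**Corollary 4.** $I^{\mathbb N}$ is not CD; hence no set containing a copy of $I^{\mathbb N}$ is CD.

*Proof.* Lemmas 2 and 3; subspaces of CD spaces are CD. $\square$

Let $W$ be the set of irrational numbers in $(0,1)$. It is homeomorphic to $\mathbb N^{\mathbb N}$ and is $G_\delta$ in $I$. A closed subset of $Z\times W$ is therefore $G_\delta$ in $Z\times I$ for every space $Z$: it is the trace of a closed set on the $G_\delta$ set $Z\times W$. For $\mathcal X\subset P\times I^{\mathbb N}$ write $X_a=\{x:(a,x)\in\mathcal X\}$.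

**Proposition 5.** Let $P$ be Polish and $A\subset P$ coanalytic. There is a $G_\delta$ set $\mathcal X\subset P\times I^{\mathbb N}$ such that $X_a=\emptyset$ if $a\in A$, and $X_a$ is not CD if $a\notin A$.

*Proof.* The analytic set $P\setminus A$ is the projection of a closed subset $Q_1$ of $P\times W$, and $Q_1$ is $G_\delta$ in $P\times I$. So $a\in A\iff\forall\gamma\ (a,\gamma)\notin Q_1$. Let $\mathcal X=\{(a,x):(a,x(0))\in Q_1\}$, a continuous preimage of a $G_\delta$ set. If $a\in A$, then $X_a=\emptyset$. If $a\notin A$, pick $\gamma$ with $(a,\gamma)\in Q_1$; then $X_a$ contains $\{x:x(0)=\gamma\}$, a copy of $I^{\mathbb N}$. $\square$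

The coordinate $x(0)$ names a witness for $a\notin A$, and the other coordinates are free.

## 2. From $G_\delta$ sets to compact sets

Let $\mathcal K(I^{\mathbb N})$ be the compact metrizable space of compact subsets of $I^{\mathbb N}$, including $\emptyset$; its Borel $\sigma$-algebra is generated by the sets $\{K:K\cap U\ne\emptyset\}$, $U$ open. Put
$$\mathcal C=\{K\in\mathcal K(I^{\mathbb N}):K\text{ is CD}\},\qquad H=\{x\in I^{\mathbb N}:x(0)=0\}.$$
We now replace each $X_a$ by a compact set that is CD exactly when $X_a$ is. The idea is to add to $X_a$ only points of the CD set $\Sigma$. This is where "$G_\delta$" matters.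

**Proposition 6.** Let $P$ be Polish and $\mathcal X\subset P\times I^{\mathbb N}$ a $G_\delta$ set. There is a Borel map $a\mapsto K_a\in\mathcal K(I^{\mathbb N})$ with $K_a\subset H$ and
$$K_a\text{ is CD}\iff X_a\text{ is CD}.\tag{2}$$

*Proof.*

**Step 1: the map $\Psi$.** We want a continuous image of the cube in which the points outside $X_a$ land in $\Sigma$. Write $\mathcal X=\bigcap_m\mathcal O_m$ with $\mathcal O_m$ open and decreasing, and let $u_m:P\times I^{\mathbb N}\to[0,1]$ be continuous with $\{u_m>0\}=\mathcal O_m$. For each $m$ cover $I^{\mathbb N}$ by finitely many open sets $G_{m,r}$, $r<r_m$, of diameter $<2^{-m}$, and let $\varphi_{m,r}:I^{\mathbb N}\to[0,1]$ be continuous with $\{\varphi_{m,r}>0\}=G_{m,r}$. Enumerate the pairs $(m,r)$, $r<r_m$, by $\mathbb N$ and let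
$$\Psi(a,x)=\big(u_m(a,x)\,\varphi_{m,r}(x)\big)_{(m,r)}\in I^{\mathbb N},\qquad K'_a=\Psi(\{a\}\times I^{\mathbb N}).$$
$\Psi$ is continuous, so $K'_a$ is compact.

**Step 2: $K'_a\setminus\Sigma=\Psi(\{a\}\times X_a)$.** This separates the two kinds of points. If $x\in X_a$, then for every $m$ we have $u_m(a,x)>0$ and $\varphi_{m,r}(x)>0$ for some $r$, so $\Psi(a,x)$ has infinitely many nonzero coordinates. If $x\notin X_a$, then $(a,x)\notin\mathcal O_m$ for all large $m$, because the $\mathcal O_m$ decrease; so $u_m(a,x)=0$ for all large $m$, and since each $m$ contributes finitely many coordinates, $\Psi(a,x)\in\Sigma$.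

**Step 3: $x\mapsto\Psi(a,x)$ is a homeomorphism of $X_a$ onto $K'_a\setminus\Sigma$.** This shows that $X_a$ is not distorted. Let $x,x_t\in X_a$ with $\Psi(a,x_t)\to\Psi(a,x)$ as $t\to\infty$. Given $m$, choose $r$ with $\varphi_{m,r}(x)>0$. The coordinate $u_m(a,x)\varphi_{m,r}(x)$ is positive, so $\varphi_{m,r}(x_t)>0$ for large $t$. Then $x_t,x\in G_{m,r}$ and $d(x_t,x)<2^{-m}$. Hence $x_t\to x$. Applied to constant sequences, this gives injectivity; in general it gives continuity of the inverse.

**Step 4: dimension and measurability.** $K'_a$ is the union of a homeomorphic copy of $X_a$ and a subset of the CD set $\Sigma$. So $K'_a$ is CD if and only if $X_a$ is. For $U$ open, $\{a:K'_a\cap U\ne\emptyset\}$ is the projection to $P$ of the open set $\Psi^{-1}(U)$, hence open. Thus $a\mapsto K'_a$ is Borel.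

**Step 5: moving into $H$.** The next section needs room next to the compact set. Let $K_a=\{0\}\times K'_a\subset H$, with coordinates shifted by one. This is homeomorphic to $K'_a$, and $K_a\cap U\neq\emptyset\iff K'_a\cap\{y:(0,y)\in U\}\ne\emptyset$, so $a\mapsto K_a$ is Borel. $\square$

## 3. From compact sets to closed subsets of $E$

Let $E$ be admissible. The plan is to recognize members of $F_0(E)$ by their closures in the cube, and then to thicken $K_a$ by countably many points of $E$ so that it becomes such a closure. Closures $\overline B$ are taken in $I^{\mathbb N}$.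

**Lemma 7.** (i) $E$ is dense in $I^{\mathbb N}$. (ii) For $B\in F(E)$: $B\in F_0(E)\iff\overline B$ is CD.

*Proof.* (i) A nonempty open set contains a product of finitely many nondegenerate closed intervals and infinitely many factors $I$, a copy of $I^{\mathbb N}$. By Corollary 4 it is not CD, so it is not contained in the CD set $I^{\mathbb N}\setminus E$.

(ii) If $\overline B$ is CD, then $B$ is a CD subset of $E$, so $B$ is $0$-dimensional by admissibility. Conversely, let $B$ be $0$-dimensional. Since $B$ is closed in $E$, $\overline B\cap E=B$, and so $\overline B=B\cup(\overline B\setminus E)$. The second set is a subset of the CD set $I^{\mathbb N}\setminus E$, so $\overline B$ is CD. $\square$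

**The sets $E_n$.** For each $n$ take a finite $2^{-n}$-net of $H$. For each point $p$ of the net, the open set $\{x:d(x,p)<2^{-n},\ 0<x(0)<2^{-n}\}$ is nonempty (raise the zeroth coordinate of $p$ slightly), so by Lemma 7(i) it contains a point of $E$; choose one. Let $E_n\subset E$ be the finite set of chosen points. Every point of $H$ is within $2^{1-n}$ of $E_n$, and $E_n\cap H=\emptyset$. For compact $K\subset H$ let
$$K^+=K\cup\bigcup_n\{e\in E_n:d(e,K)\le2^{1-n}\},\qquad d(e,\emptyset)=\infty.$$

**Lemma 8.** For compact $K\subset H$: $K^+$ is compact; $K^+\cap E$ is dense in $K^+$; $K^+$ is CD if and only if $K$ is CD. The map $K\mapsto K^+$, defined on $\{K\in\mathcal K(I^{\mathbb N}):K\subset H\}$, is Borel.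

*Proof.* *Compactness.* A sequence in $K^+$ has a subsequence of one of three kinds. It lies in $K$, and then has a cluster point in $K$. Or it lies in a single finite $E_n$, and then has a constant subsequence. Or its terms are points $e\in E_{n}$ with $d(e,K)\le2^{1-n}$ for indices $n$ tending to infinity; then $d(e,K)\to0$ along it, and its cluster points, which exist in the compact cube, lie in $K$.

*Density.* Points of $K^+\setminus K$ lie in $E$. Let $p\in K$. For each $n$ there is $e\in E_n$ with $d(e,p)\le2^{1-n}$, so $e\in K^+$, and $e\notin K$ because $e\notin H$. So $p$ is a limit of points of $K^+\setminus K\subset E$.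

*Dimension.* $K^+\setminus K$ is countable, hence CD.

*Measurability.* For $U$ open, $\{K:K^+\cap U\neq\emptyset\}$ is the union of $\{K:K\cap U\ne\emptyset\}$ and the countably many sets $\{K:d(e,K)\le2^{1-n}\}$ with $e\in E_n\cap U$. Each of these is closed, since it consists of the $K$ that meet a fixed closed ball. $\square$

**Proposition 9.** Let $P$ be Polish and let $a\mapsto K_a$ be a Borel map from $P$ to $\mathcal K(I^{\mathbb N})$ with $K_a\subset H$. Then $\Phi(a)=K_a^+\cap E$ defines a measurable map $\Phi:P\to(F(E),\mathscr B_{F(E)})$, and $\Phi(a)\in F_0(E)\iff K_a$ is CD.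

*Proof.* $\Phi(a)$ is closed in $E$. For $U$ open in $I^{\mathbb N}$, the density in Lemma 8 gives
$$\{a:\Phi(a)\cap(U\cap E)\ne\emptyset\}=\{a:K_a^+\cap U\neq\emptyset\},$$
which is Borel as $a\mapsto K_a\mapsto K_a^+$ is Borel. Density also gives $\overline{\Phi(a)}=K_a^+$. By Lemma 7(ii) and Lemma 8, $\Phi(a)\in F_0(E)\iff K_a^+$ is CD $\iff K_a$ is CD. $\square$

**Corollary 10.** For every admissible $E$, $F_0(E)$ is not Souslin in $(F(E),\mathscr B_{F(E)})$.

*Proof.* Let $A\subset\mathbb N^{\mathbb N}$ be coanalytic and non-Borel; then $A$ is not analytic. Propositions 5, 6 and 9 give a measurable $\Phi$ with $\Phi^{-1}(F_0(E))=A$. By (1), $F_0(E)$ is not Souslin. $\square$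

## 4. What an existential quantifier changes

What about the complement $\mathscr E=F(E)\setminus F_0(E)$? The paper of Elżbieta Pol and Roman Pol, "Isometric embeddings and continuous maps onto the irrationals", arXiv:1706.04396 (2017), leaves open whether it is Souslin. The maps of Corollary 10 say nothing: there $\Phi^{-1}(\mathscr E)=\mathbb N^{\mathbb N}\setminus A$ is analytic. We need $\Phi^{-1}(F_0(E))=A$ for sets $A$ that are not coanalytic. Sections 2 and 3 serve for any $A$; only Proposition 5 has to be replaced. The results are as follows.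

**Theorem 11.** For every admissible $E$, $\mathscr E$ is not Souslin in $(F(E),\mathscr B_{F(E)})$. Hence (a) there is no admissible $E$ for which $\mathscr E$ is Souslin, and (b) it is not true that $\mathscr E$ is Souslin for every admissible $E$.

**Theorem 12.** Let $E$ be admissible.

1. For every Polish $P$ and every $\mathbf\Sigma^1_2$ set $A\subset P$ there is a measurable map $\Phi:P\to(F(E),\mathscr B_{F(E)})$ with $\Phi^{-1}(F_0(E))=A$ and $\Phi^{-1}(\mathscr E)=P\setminus A$. There is also a Borel map $a\mapsto K_a\in\mathcal K(I^{\mathbb N})$ with $K_a\in\mathcal C\iff a\in A$.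
2. $\mathcal C$ is $\mathbf\Sigma^1_2$. The map $c(A)=\overline A$ is an isomorphism of $(F(E),\mathscr B_{F(E)})$ onto an analytic set $\mathcal F\subset\mathcal K(I^{\mathbb N})$ with the relative Borel structure. Moreover $c(F_0(E))=\mathcal F\cap\mathcal C$ is $\mathbf\Sigma^1_2$ and $c(\mathscr E)=\mathcal F\setminus\mathcal C$ is $\mathbf\Pi^1_2$.

So $\mathcal C$ and $F_0(E)$ are $\mathbf\Sigma^1_2$-complete under Borel reductions. In particular neither $F_0(E)$ nor $\mathscr E$ belongs to the smallest $\sigma$-algebra containing $\mathscr B_{F(E)}$ and closed under the operation $\mathcal A$.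

**The shape of a $\mathbf\Sigma^1_2$ set.** Let $A\subset P$ be $\mathbf\Sigma^1_2$. It is the projection of a $\mathbf\Pi^1_1$ subset of $P\times\mathbb N^{\mathbb N}$. Identifying $\mathbb N^{\mathbb N}$ with the irrationals of $\mathbb R$, a Borel set, we get a $\mathbf\Pi^1_1$ subset of $P\times\mathbb R$ with projection $A$. The complement of the latter in $P\times\mathbb R$ is analytic, so it is the projection of a closed subset $Q$ of $P\times\mathbb R\times W$. As in Section 1, $Q\subset P\times\mathbb R\times(0,1)$ is $G_\delta$ in $P\times\mathbb R\times I$, and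
$$a\in A\iff\exists b\in\mathbb R\ \ \forall\gamma\ \ (a,b,\gamma)\notin Q.\tag{3}$$
Compared with Proposition 5, there is a new quantifier $\exists b$. A single $b$ must make $X_a$ small; and if every $b$ has a witness $\gamma$ against it, $X_a$ must not be CD. Write $Q_a=\{(b,\gamma):(a,b,\gamma)\in Q\}$.

**Copying Proposition 5.** Let $x(0)$ play $b$ and $x(1)$ play $\gamma$, so that $X_a=\{x:(x(0),x(1))\in Q_a\}$. If $b$ is as in (3), then $X_a$ misses the slice $x(0)=b$. But if $Q_a$ contains any point $(b',\gamma')$ with $b'\in I$, then $X_a$ contains $\{x:x(0)=b',x(1)=\gamma'\}$, a copy of $I^{\mathbb N}$, and is not CD. Excluding one value from one coordinate is too weak.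

**Excluding many values from all coordinates.** Suppose $X_a$ is arranged so that for every $x\in X_a$, $i\in\mathbb N$ and $q\in\mathbb Q$, the number $x(i)+q$ has a witness: $(x(i)+q,\gamma)\in Q_a$ for some $\gamma$. If $b$ is as in (3), then $x(i)+q\ne b$ for all $i,q$, so
$$X_a\subset\big(I\setminus(b+\mathbb Q)\big)^{\mathbb N},\tag{4}$$
a countable product of $0$-dimensional spaces. This settles $a\in A$. But the set of all $x$ with these properties is defined with quantifiers "there is $\gamma$", and Proposition 6 wants a $G_\delta$ set. (Witnesses cannot simply be dropped. If we had $a\in A\iff\exists b\in\mathbb R\ (a,b)\notin Q'$ with $Q'$ a $G_\delta$ set in $P\times\mathbb R$, then $A$ would be the projection of an $F_\sigma$ set along the $\sigma$-compact space $\mathbb R$, hence $F_\sigma$.)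

**Storing the witnesses at fixed places.** Let $(i_n,q_n)$ enumerate $\mathbb N\times\mathbb Q$ and fix places $k_0,k_1,\dots$ for the witnesses. The set of $(a,x)$ with $(a,x(i_n)+q_n,x(k_n))\in Q$ for all $n$ is $G_\delta$, and (4) holds when $a\in A$. Now $a\notin A$ fails, however the $k_n$ are chosen. Let $P=\{a\}$, $A=\emptyset$, let $f:W\to\mathbb R$ be a continuous surjection, and $Q=\{a\}\times\{(f(\gamma),\gamma):\gamma\in W\}$. This $Q$ is closed in $P\times\mathbb R\times W$ and (3) holds, since every $b$ has a witness. But a point $x\in X_a$ satisfies $x(k_n)\in W$ and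
$$x(i_n)=f(x(k_n))-q_n\qquad\text{for all }n .$$
Every $i$ is some $i_n$, so $x$ is a continuous function of $(x(k_n))_n\in W^{\mathbb N}$. Hence $X_a$ is homeomorphic to a subspace of $W^{\mathbb N}$ and is $0$-dimensional, although $a\notin A$.

**A finite list of places for each $n$.** The way out is to require, for each $n$, that a witness for $x(i_n)+q_n$ appear at *some* place $k\le h(n)$. A finite union of $G_\delta$ sets is $G_\delta$, so this costs nothing in complexity, and (4) still holds for $a\in A$. In the example just given, $X_a$ becomes a union of the former sets over all choices $n\mapsto k_n\le h(n)$, and the argument against it no longer applies. What remains is to choose $h$ and to prove that $X_a$ is not CD for $a\notin A$. By Lemma 3 we must find a point $x\in X_a$ in the zero set of given functions $g_j$, $j$ even. We shall fix its coordinates one after another and write the witnesses into odd coordinates. The next section measures what is lost when a coordinate is fixed, and shows why the place cannot be known in advance.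

## 5. Essential sets and the price of freezing a coordinate

**Definition.** A compact $Y\subset I^{\mathbb N}$ is *essential on* $J\subset\mathbb N$ if for all $(g_j)_{j\in J}\in\prod_{j\in J}\mathcal G_j$ some $y\in Y$ satisfies $g_j(y)=0$ for all $j\in J$. In particular $Y\neq\emptyset$.

By Lemma 2, $I^{\mathbb N}$ is essential on $\mathbb N$. The slice $\{x:x(0)=\frac12\}$ is not essential on $\{0\}$: the function $g\in\mathcal G_0$ that is piecewise linear in $x(0)$ and vanishes only at $x(0)=\frac13$ has no zero on it. It is essential on $\mathbb N\setminus\{0\}$ by the next lemma.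

**Lemma 13.** Let $Y$ be essential on $J'\sqcup J''$ and $g_j\in\mathcal G_j$ for $j\in J'$. Then $\{y\in Y:g_j(y)=0\ \forall j\in J'\}$ is essential on $J''$. In particular, if $Y$ is essential on $J$, $k\in J$ and $\gamma\in(0,1)$, then $Y\cap\{x(k)=\gamma\}$ is essential on $J\setminus\{k\}$.

*Proof.* The set is compact. Given $g_j\in\mathcal G_j$ for $j\in J''$, the functions $g_j$, $j\in J'\sqcup J''$, have a common zero in $Y$, and it lies in the set. For the second part take $J'=\{k\}$ and $g_k(x)=\lambda(x(k))$ with $\lambda$ piecewise linear, $\lambda(0)=-1$, $\lambda(\gamma)=0$, $\lambda(1)=1$; its only zero is $\gamma$. $\square$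

So writing a prescribed number of $(0,1)$ into a coordinate $k\in J$ costs only the index $k$. Freezing an arbitrary coordinate $i$ is more expensive, even if we may choose the value.

**Example.** Let $j$ be odd, and let $g_0\in\mathcal G_0$ be the function that is, for fixed $x(j)$, piecewise linear in $x(0)$ with value $-1$ at $0$, value $0$ at $\frac14+\frac12x(j)$ and value $1$ at $1$. Then $Y=\{g_0=0\}=\{x:x(0)=\frac14+\frac12x(j)\}$ is essential on the odd numbers, by Lemmas 2 and 13. On a nonempty slice $Y\cap\{x(0)=r\}$ the coordinate $x(j)$ has the constant value $2r-\frac12$. So no slice $Y\cap\{x(0)=r\}$ is essential on $\{j\}$: use a function of $x(j)$ in $\mathcal G_j$ whose only zero is a point of $(0,1)$ other than $2r-\frac12$. Freezing $x(0)$ has spoiled the index $j$, and $j$ could be any odd number. So no odd index can be reserved in advance as a place for the first witness.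

The following lemma says that of two disjoint families of indices, one can be saved.

**Lemma 14.** Let $Y$ be compact and essential on $J^1\sqcup J^2$, and let $i\in\mathbb N$. Then there are $r\in I$ and $\varepsilon\in\{1,2\}$ such that $Y\cap\{x(i)=r\}$ is essential on $J^\varepsilon$.

*Proof.* Suppose not.

**Step 1: bad functions near each value.** For all $r\in I$ and $\varepsilon\in\{1,2\}$ there are $g_j^{r,\varepsilon}\in\mathcal G_j$ $(j\in J^\varepsilon)$ without common zero on $Y\cap\{x(i)=r\}$. The set of their common zeros in $Y$ is compact and misses $\{x(i)=r\}$. So there is $\delta_r>0$, working for both $\varepsilon$, such that there is no common zero on $Y\cap\{|x(i)-r|<\delta_r\}$.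

**Step 2: finitely many intervals.** By a Lebesgue number argument choose $m\ge2$ such that each $I_l=[l/m,(l+1)/m]$, $0\le l<m$, lies in some $(r-\delta_r,r+\delta_r)$. Fix such an $r$ for each $l$ and write $g^l_j$ for $g_j^{r,\varepsilon}$, where $j\in J^\varepsilon$. For each $l$ and $\varepsilon$, the $g^l_j$, $j\in J^\varepsilon$, have no common zero on $Y\cap\{x(i)\in I_l\}$.

**Step 3: gluing, even intervals for $J^1$ and odd ones for $J^2$.** Adjacent intervals meet, so the bad functions cannot be glued over all of them. The intervals $I_l$ with $l$ even, however, are pairwise disjoint. So there is a finite partition of unity $(\lambda_l)_{l\text{ even}}$ on $I$, consisting of continuous functions, with $\lambda_l=1$ on $I_l$. For $j\in J^1$ put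
$$g_j(x)=\sum_{l\text{ even}}\lambda_l(x(i))\,g_j^l(x).$$
This is a convex combination of members of $\mathcal G_j$ with continuous coefficients, so $g_j\in\mathcal G_j$; and $g_j=g^l_j$ where $x(i)\in I_l$, $l$ even. Hence $(g_j)_{j\in J^1}$ has no common zero in $Y\cap\{x(i)\in\bigcup_{l\text{ even}}I_l\}$. In the same way, with odd $l$, define $g_j$ for $j\in J^2$; these have no common zero in $Y\cap\{x(i)\in\bigcup_{l\text{ odd}}I_l\}$.

**Step 4: contradiction.** The intervals $I_l$ cover $I$, so $(g_j)_{j\in J^1\cup J^2}$ has no common zero in $Y$, although $Y$ is essential on $J^1\sqcup J^2$. $\square$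

## 6. The $G_\delta$ family of a $\mathbf\Sigma^1_2$ set

Lemma 14 dictates the bookkeeping. Each time a coordinate is frozen, the current index set is split in two, and one half survives. We do not control which, but after $n$ rounds there are only $2^n$ possibilities.

**Index sets.** For finite sequences $\sigma$ of $1$'s and $2$'s define infinite sets $J_\sigma\subset\mathbb N$. Let $J_\emptyset$ be the set of odd numbers. If $J_\sigma=\{j_0<j_1<\cdots\}$, put
$$J^1_\sigma=\{j_0,j_2,\dots\},\quad J^2_\sigma=\{j_1,j_3,\dots\},\quad k_{\sigma\varepsilon}=\min J^\varepsilon_\sigma,\quad J_{\sigma\varepsilon}=J^\varepsilon_\sigma\setminus\{k_{\sigma\varepsilon}\}\qquad(\varepsilon=1,2).$$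
Let $h(n)=\max\{k_\sigma:|\sigma|=n+1\}$, a maximum over a finite set. The index $k_{\sigma\varepsilon}$ is the place for a witness if the surviving half is $J_\sigma^\varepsilon$. The first values: $k_1=1$, $J_1=\{5,9,13,\dots\}$, $k_2=3$, $J_2=\{7,11,15,\dots\}$, so $h(0)=3$; then $k_{11}=5$, $k_{12}=9$, $k_{21}=7$, $k_{22}=11$, so $h(1)=11$.

**Enumeration.** Let $(i_n,q_n)_{n\in\mathbb N}$ enumerate $\mathbb N\times\mathbb Q$, possibly with repetitions, with $i_n\le n$. (Take an enumeration in which each pair occurs infinitely often, and replace its $n$-th term by $(0,0)$ whenever the first entry exceeds $n$.)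

**The sets.** With $Q$ from (3), define
$$\mathcal X=\{(a,x)\in P\times I^{\mathbb N}:\ \forall n\ \exists k\le h(n)\ \ (a,\,x(i_n)+q_n,\,x(k))\in Q\},\qquad X_a=\{x:(a,x)\in\mathcal X\}.\tag{5}$$
For fixed $n,k$ the condition defines a continuous preimage of the $G_\delta$ set $Q\subset P\times\mathbb R\times I$. Finite unions and countable intersections of $G_\delta$ sets are $G_\delta$, so $\mathcal X$ is $G_\delta$ in $P\times I^{\mathbb N}$.

**Proposition 15.** If $a\in A$, then $X_a$ is $0$-dimensional. If $a\notin A$, then $X_a$ is not CD.

*Proof.*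

**Step 1: $a\in A$.** Let $b$ be as in (3) and $x\in X_a$. For each $n$ there is $\gamma$ with $(a,x(i_n)+q_n,\gamma)\in Q$, so $x(i_n)+q_n\neq b$. As all pairs $(i,q)$ are enumerated, $x(i)\notin b+\mathbb Q$ for all $i$. This is (4), and $X_a$ is $0$-dimensional.

**Step 2: $a\notin A$, setting up.** By Lemma 3 it suffices to take arbitrary $g_j\in\mathcal G_j$, $j$ even, and to find a common zero of them in $X_a$. Let
$$Y_0=\{x:g_j(x)=0\ \forall j\text{ even}\},$$
which is essential on $J_\emptyset$ by Lemmas 2 and 13. Put $\sigma_0=\emptyset$. We construct compact sets $Y_0\supset Y_1\supset\cdots$, sequences $\sigma_n$ with $|\sigma_n|=n$, each extending the previous one, and numbers $r_0,r_1,\ldots\in I$ such that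

- $Y_n$ is essential on $J_{\sigma_n}$, and
- $x(i)=r_i$ for all $x\in Y_n$ and $i<n$.

**Step 3: from $n$ to $n+1$.** We freeze coordinate $n$ and then write down a witness for the $n$-th requirement. By Lemma 14, applied to $Y_n$, $J_{\sigma_n}=J^1_{\sigma_n}\sqcup J^2_{\sigma_n}$ and $i=n$, there are $r_n\in I$ and $\varepsilon\in\{1,2\}$ such that $Y'=Y_n\cap\{x(n)=r_n\}$ is essential on $J^\varepsilon_{\sigma_n}$. As $i_n\le n$, the number $r_{i_n}$ is already defined, and $x(i_n)=r_{i_n}$ on $Y'$. As $a\notin A$, (3) applied to $b=r_{i_n}+q_n$ gives $\gamma_n\in(0,1)$ with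
$$(a,\,r_{i_n}+q_n,\,\gamma_n)\in Q.\tag{6}$$
Let $\sigma_{n+1}=\sigma_n\varepsilon$ and $Y_{n+1}=Y'\cap\{x(k_{\sigma_{n+1}})=\gamma_n\}$. The index $k_{\sigma_{n+1}}$ is in $J^\varepsilon_{\sigma_n}$, so by Lemma 13 $Y_{n+1}$ is essential on $J^\varepsilon_{\sigma_n}\setminus\{k_{\sigma_{n+1}}\}=J_{\sigma_{n+1}}$. The number $\gamma_n$ need not depend continuously on $r_{i_n}$; this does no harm, because the coordinate $i_n$ was frozen before $\gamma_n$ was chosen.

**Step 4: the point.** The $Y_n$ are nonempty, compact and decreasing. Pick $x\in\bigcap_nY_n$. Then $x(i)=r_i$ for all $i$. For each $n$ the index $k=k_{\sigma_{n+1}}$ satisfies $k\le h(n)$ since $|\sigma_{n+1}|=n+1$, and by (6)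
$$(a,\,x(i_n)+q_n,\,x(k))=(a,\,r_{i_n}+q_n,\,\gamma_n)\in Q .$$
So $x\in X_a$; and $x\in Y_0$ is a common zero of all $g_j$, $j$ even. $\square$

## 7. $\mathscr E$ is not Souslin

**Proof of Theorem 12(1).** Let $P$ be Polish and $A\subset P$ a $\mathbf\Sigma^1_2$ set. Let $\mathcal X$ be the $G_\delta$ set (5). By Proposition 15, $X_a$ is CD if and only if $a\in A$. Proposition 6 gives a Borel map $a\mapsto K_a$ with $K_a\subset H$ and $K_a\in\mathcal C\iff a\in A$. Proposition 9 gives a measurable $\Phi:P\to F(E)$ with $\Phi(a)\in F_0(E)\iff a\in A$, that is, $\Phi^{-1}(F_0(E))=A$ and $\Phi^{-1}(\mathscr E)=P\setminus A$. $\square$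

**Proof of Theorem 11.** Let $E$ be admissible, $P=\mathbb N^{\mathbb N}$, and $A\subset P$ an analytic non-Borel set. Then $A$ is $\mathbf\Sigma^1_2$, and $P\setminus A$ is not analytic. Take $\Phi$ from Theorem 12(1). If $\mathscr E$ were the result of $\mathcal A$ on sets $S_s\in\mathscr B_{F(E)}$, then by (1) $P\setminus A=\Phi^{-1}(\mathscr E)$ would be the result of $\mathcal A$ on the Borel sets $\Phi^{-1}(S_s)\subset P$, hence analytic, a contradiction. As $E$ was an arbitrary admissible set, no admissible $E$ has $\mathscr E$ Souslin, which is (a). Since admissible sets exist, it is false that $\mathscr E$ is Souslin for every admissible $E$, which is (b). $\square$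

## 8. Countable-dimensional compacta form a $\mathbf\Sigma^1_2$ set

We prove Theorem 12(2). Together with part (1) it gives the $\mathbf\Sigma^1_2$-completeness of $\mathcal C$ and, with $F(E)$ identified with $\mathcal F$ through $c$, of $F_0(E)$.

**Step 1: $\mathcal C$ is $\mathbf\Sigma^1_2$.** The purpose is to express "$K$ is CD" by one existential quantifier over a Polish space; we code a decomposition into $0$-dimensional sets by functions as in Lemma 1. Fix a countable base of nonempty open sets of $I^{\mathbb N}$. Let $(C_l,D_l)_l$ enumerate all pairs $(\overline B,I^{\mathbb N}\setminus B')$ with $B,B'$ in the base and $\overline B\subset B'$; then $C_l,D_l$ are closed and disjoint and $C_l\ne\emptyset$. Let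
$$\mathcal H_l=\{g\in C(I^{\mathbb N},[-1,1]):g|_{C_l}=-1,\ g|_{D_l}=1\},$$
a closed subset of $C(I^{\mathbb N},[-1,1])$, hence Polish. We claim
$$K\in\mathcal C\iff\exists(g_{m,l})\in\prod_{m,l}\mathcal H_l\ \ \forall x\in K\ \exists m\ \forall l\ \ g_{m,l}(x)\ne0.\tag{7}$$

($\Leftarrow$) Let $Z_m=\{x\in K:\forall l\ g_{m,l}(x)\neq0\}$, so that $K=\bigcup_mZ_m$. Since $g_{m,l}$ has no zeros on $Z_m$, the set $Z_m\cap\{g_{m,l}<0\}$ is clopen in $Z_m$. If $(C_l,D_l)=(\overline B,I^{\mathbb N}\setminus B')$, it contains $\overline B\cap Z_m$ and lies in $B'$. Given $z\in Z_m$ and an open $O\ni z$, choose $B'$ in the base with $z\in B'\subset O$, and then $B$ in the base with $z\in B\subset\overline B\subset B'$; the corresponding clopen set contains $z$ and lies in $O$. So these sets form a base of $Z_m$, and $Z_m$ is $0$-dimensional.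

($\Rightarrow$) Let $K=\bigcup_mZ_m$ with $Z_m$ $0$-dimensional. Lemma 1 for $C_l,D_l,Z_m$ gives $g_{m,l}\in\mathcal H_l$ without zeros on $Z_m$. Each $x\in K$ is in some $Z_m$, and then $g_{m,l}(x)\neq0$ for all $l$.

*Complexity.* Evaluation $(g,x)\mapsto g(x)$ is continuous and $\{(K,x):x\in K\}$ is closed, so "$x\notin K$ or $\exists m\,\forall l\ g_{m,l}(x)\neq0$" is a Borel condition on $(K,(g_{m,l}),x)$. Quantifying $\forall x\in I^{\mathbb N}$ gives a $\mathbf\Pi^1_1$ condition on $(K,(g_{m,l}))$, and the existential quantifier over the Polish space $\prod_{m,l}\mathcal H_l$ gives a $\mathbf\Sigma^1_2$ set.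

**Step 2: the image of $c$.** Let $\mathcal F=\{K\in\mathcal K(I^{\mathbb N}):K\cap E\text{ is dense in }K\}$. For $A\in F(E)$ we have $\overline A\cap E=A$; so $c(A)=\overline A$ is injective with values in $\mathcal F$. If $K\in\mathcal F$, then $K\cap E\in F(E)$ and $c(K\cap E)=K$. So $c$ maps $F(E)$ bijectively onto $\mathcal F$. With $(U_j)$ a countable base of $I^{\mathbb N}$,
$$\mathcal F=\bigcap_j\{K:\ K\cap U_j=\emptyset\ \text{ or }\ \exists x\in K\cap U_j\cap E\}.$$
Since $E$ is Borel, $\{(K,x):x\in K\cap U_j\cap E\}$ is Borel and its projection is analytic. So $\mathcal F$ is a countable intersection of analytic sets, hence analytic.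

**Step 3: the Borel structures.** For $U$ open in $I^{\mathbb N}$, $\overline A\cap U\ne\emptyset\iff A\cap(U\cap E)\neq\emptyset$. So $c$ carries the generators of $\mathscr B_{F(E)}$ onto the traces on $\mathcal F$ of the generators of the Borel $\sigma$-algebra of $\mathcal K(I^{\mathbb N})$, and it is an isomorphism onto $\mathcal F$ with the relative Borel structure.

**Step 4: the images of the two families.** By Lemma 7(ii), $c(F_0(E))=\mathcal F\cap\mathcal C$, an intersection of an analytic and a $\mathbf\Sigma^1_2$ set, hence $\mathbf\Sigma^1_2$. Therefore $c(\mathscr E)=\mathcal F\setminus\mathcal C$, an intersection of an analytic and a $\mathbf\Pi^1_2$ set, is $\mathbf\Pi^1_2$. $\square$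

## 9. Repeating the operation $\mathcal A$ does not help

The last assertion of Theorem 12 remains: neither $F_0(E)$ nor $\mathscr E$ belongs to the smallest $\sigma$-algebra $\mathscr S$ on $F(E)$ that contains $\mathscr B_{F(E)}$ and is closed under $\mathcal A$.

**Step 1: the $\mathbf\Delta^1_2$ subsets of a Polish space $P$ form a $\sigma$-algebra closed under $\mathcal A$.** This bounds what preimages of members of $\mathscr S$ can be. They form a $\sigma$-algebra because $\mathbf\Sigma^1_2$ is closed under countable unions and intersections. Let $P_s$ $(s\in\mathbb N^{<\mathbb N})$ be $\mathbf\Delta^1_2$ subsets of $P$ and $S=\bigcup_f\bigcap_nP_{f|n}$. First,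
$$x\in S\iff\exists f\in\mathbb N^{\mathbb N}\ \forall n\ \ x\in P_{f|n}.$$
For fixed $n$ the set $\{(x,f):x\in P_{f|n}\}$ is the countable union over $|s|=n$ of $P_s\times\{f:f|n=s\}$, so it is $\mathbf\Delta^1_2$; hence $S$ is $\mathbf\Sigma^1_2$. Next, let
$$T_x=\{s\in\mathbb N^{<\mathbb N}:x\in P_{s|n}\ \forall n\le|s|\}.$$
This is a tree, that is, closed under initial segments, and $f$ is an infinite branch of it if and only if $x\in P_{f|n}$ for all $n$. So $x\in S$ exactly when $T_x$ has an infinite branch, and
$$x\notin S\iff\exists T\subset\mathbb N^{<\mathbb N}\ \ (T=T_x\text{ and }T\text{ is well-founded}).$$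
The relation "$T=T_x$" is the conjunction over all $s$ of "$s\in T\iff x\in P_{s|n}\ \forall n\le|s|$", so it is $\mathbf\Delta^1_2$, and well-foundedness is $\mathbf\Pi^1_1$. Hence $P\setminus S$ is $\mathbf\Sigma^1_2$ as well, and $S$ is $\mathbf\Delta^1_2$.

**Step 2: conclusion.** Since $\mathscr S$ is closed under complements, $F_0(E)\in\mathscr S\iff\mathscr E\in\mathscr S$. Suppose $F_0(E)\in\mathscr S$. Let $A\subset\mathbb N^{\mathbb N}$ be $\mathbf\Sigma^1_2$ and not $\mathbf\Pi^1_2$, and take $\Phi:\mathbb N^{\mathbb N}\to F(E)$ from Theorem 12(1). The family of all $\mathcal S\subset F(E)$ for which $\Phi^{-1}(\mathcal S)$ is $\mathbf\Delta^1_2$ contains $\mathscr B_{F(E)}$, since $\Phi$ is measurable. By (1) and Step 1 it is a $\sigma$-algebra closed under $\mathcal A$. So it contains $\mathscr S$, and $A=\Phi^{-1}(F_0(E))$ is $\mathbf\Delta^1_2$, in particular $\mathbf\Pi^1_2$. This contradicts the choice of $A$ and completes the proof of Theorem 12. $\blacksquare$
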